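\title{Strongly sealed trees with many branches}

\begin{abstract}
A normal tree of uncountable regular height $\kappa$ is strongly sealed if no set forcing that keeps the cofinality of $\kappa$ uncountable adds a cofinal branch to it. We show that it is consistent, relative to ZFC, that there is a strongly sealed $\kappa$-tree with exactly $\kappa^{++}$ branches; this answers a question of Hayut and M\"uller. Over $L$, a $\kappa$-closed, $\kappa^+$-c.c.\ forcing adds a coherent family of small elementary submodels of $L_{\kappa^{++}}$, and the tree records the images of the points of $L_{\kappa^{++}}$ in the collapses of these models. In any outer model in which $\kappa$ has uncountable cofinality, the branches of the tree form a well-founded elementary extension of $L_{\kappa^{++}}$, and a rigidity argument shows that this extension is trivial.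
\end{abstract}

\section{Introduction}

Throughout, $\kappa$ is an uncountable regular cardinal. A \emph{branch} of a tree $T$ of height $\kappa$ always means a cofinal branch, that is, a chain that meets every level below $\kappa$, and $[T]$ is the set of branches of $T$. A tree $T$ of height $\kappa$ is \emph{normal} if
\begin{enumerate}
\item[(a)] it has a unique root;
\item[(b)] every node has at least two immediate successors;
\item[(c)] every node has extensions at every higher level below $\kappa$;
\item[(d)] at every limit level, distinct nodes have distinct sets of predecessors.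
\end{enumerate}
A \emph{$\kappa$-tree} is a normal tree of height $\kappa$ all of whose levels have size less than $\kappa$.

\begin{definition}
A normal tree $T$ of height $\kappa$ is \emph{strongly sealed} if in every set-generic extension in which $\operatorname{cf}(\kappa)>\omega$, every branch of $T$ belongs to the ground model.
\end{definition}

The restriction on the cofinality cannot be dropped. Let $T$ be any normal tree of height $\kappa$ and force to make $\kappa$ and $[T]$ countable. In the extension, fix a cofinal sequence $\langle\alpha_n:n<\omega\rangle$ in $\kappa$ and a sequence $\langle b_n:n<\omega\rangle$ of sets that lists all old branches. By (b), any node $t_n$ has an immediate successor that is not on $b_n$, and by (c) this successor extends to a node $t_{n+1}$ above level $\alpha_n$. The nodes $t_n$ generate a new branch. A strongly sealed tree is thus a tree that gains branches only when $\kappa$ acquires countable cofinality.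

Some trees are far from sealed: if $\kappa$ is inaccessible, then $2^{<\kappa}$ is a $\kappa$-tree, and forcing with the tree itself is $\kappa$-closed and adds a new branch. Some are sealed because they cannot have any branch: if $T$ is an $\omega_1$-tree and $f\colon T\to\omega$ is injective on chains, then a branch makes $\omega_1^V$ countable. The simplest sealed tree with many branches is the following one, which we use again in Section~\ref{sec:number}.

\begin{example}\label{ex:fin}
Let $T_{\mathrm{fin}}$ be the tree of all $x\in 2^{<\kappa}$ whose support $\{\alpha\in\operatorname{dom}(x):x(\alpha)=1\}$ is finite, ordered by inclusion. Its root is $\emptyset$, every node has two immediate successors and extends by zeros to all higher levels, and a node at a limit level is the union of its predecessors. Level $i$ has size at most $|i|+\omega<\kappa$. So $T_{\mathrm{fin}}$ is a $\kappa$-tree. Let $b\in 2^\kappa$ be a branch in a larger model of set theory in which $\operatorname{cf}(\kappa)>\omega$. If the support of $b$ were infinite, the supremum $\gamma$ of its first $\omega$ elements would be less than $\kappa$, and $b\restriction\gamma$ would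 be a node with infinite support. So $b$ has finite support and is in the ground model. The tree $T_{\mathrm{fin}}$ is strongly sealed and has exactly $\kappa$ branches.
\end{example}

How many branches can a strongly sealed $\kappa$-tree have? The following facts are quoted from \cite{HM}; we do not use (ii) and (iii) in the proofs.
\begin{enumerate}
\item[(i)] Strongly sealed trees with $\kappa$ branches exist in ZFC; this is Example~\ref{ex:fin}.
\item[(ii)] If there is a Woodin cardinal $\delta>\kappa$, then there is no strongly sealed $\kappa$-tree with at least $\kappa^+$ branches.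
\item[(iii)] If $\kappa^+$ is computed correctly by $L$, then there is a tree $T\subseteq 2^{<\kappa}$ with exactly $\kappa^+$ branches such that no model in which $\kappa$ has uncountable cofinality contains a non-constructible branch of $T$. The analogous result holds, with set-forcing absoluteness, when $\kappa^+$ is computed correctly by the Jensen--Steel core model $K$, assuming that there is no inner model with a Woodin cardinal. In particular, in these situations there is a strongly sealed $\kappa$-tree with exactly $\kappa^+$ branches.
\end{enumerate}
Hayut and M\"uller \cite{HM} ask about the next cardinal.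
\begin{quote}
\emph{Is it consistent that, for some uncountable regular cardinal $\kappa$, there is a strongly sealed $\kappa$-tree with $\kappa^{++}$ branches?}
\end{quote}

There are reasons to guess that the answer is no. In $T_{\mathrm{fin}}$ every branch is named by a node, after which it is constantly zero. A $\kappa$-tree has only $\kappa$ nodes, so this device stops at $\kappa$ branches. In the first part of (iii) every branch is a constructible element of $2^\kappa$, and by GCH in $L$ there are at most $|(\kappa^+)^L|\le\kappa^+$ of these, so this device stops at $\kappa^+$. A $\kappa$-tree with $\kappa^{++}$ branches needs $2^\kappa\ge\kappa^{++}$; if one adds its branches by forcing, one expects that forcing again adds more. Nevertheless the answer is yes.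

\begin{theorem}\label{thm:A}
Assume $V=L$ and let $\kappa$ be an uncountable regular cardinal. There is a $\kappa$-closed, $\kappa^+$-c.c.\ (hence cardinal-preserving) forcing $\mathbb P$ such that in $V^{\mathbb P}$ there is a strongly sealed $\kappa$-tree with exactly $\kappa^{++}$ branches.
\end{theorem}

Since the consistency of ZFC implies that of $\mathrm{ZFC}+V=L$, it is consistent relative to ZFC alone that there is a strongly sealed $\omega_1$-tree with exactly $\omega_3$ branches. Theorem~\ref{thm:A} is a special case of a statement about an ordinal $\mu>\kappa$ with the following property.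
\begin{enumerate}
\item[(H)] $\mu=(\chi^+)^L$ for some $L$-cardinal $\chi\ge\kappa$, and no $\delta$ with $\kappa<\delta<\mu$ is inaccessible in $L$.
\end{enumerate}

\begin{theorem}\label{thm:B}
Assume that $\kappa$ is uncountable and regular, $\kappa^{<\kappa}=\kappa$, and $\mu>\kappa$ satisfies \textup{(H)}. There is a $\kappa$-closed, $\kappa^+$-c.c.\ forcing $\mathbb P$ such that in $V^{\mathbb P}$, for every cardinal $\theta$ with $\kappa\le\theta\le|\mu|$, there is a $\kappa$-tree $T$ with exactly $\theta$ branches and with the following property: in every outer model $W\supseteq V^{\mathbb P}$ of ZFC with the same ordinals and $\operatorname{cf}^W(\kappa)>\omega$, all branches of $T$ lie in $V^{\mathbb P}$. In particular $T$ is strongly sealed.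
\end{theorem}

To obtain Theorem~\ref{thm:A}, let $V=L$, $\chi=\kappa^+$ and $\mu=\theta=\kappa^{++}$. Then $\kappa^{<\kappa}=\kappa$ by GCH, and (H) holds because the only cardinal strictly between $\kappa$ and $\kappa^{++}$ is the successor cardinal $\kappa^+$. As $\mathbb P$ preserves cardinals, $\theta$ is still $\kappa^{++}$ in the extension. In the same way, if $V=L$ and there is no inaccessible cardinal above $\kappa$, then the choice $\mu=\theta^+$ realizes any prescribed cardinal $\theta\ge\kappa$ as the number of branches.

Hypothesis (H) is in line with fact (ii). A Woodin cardinal implies that $0^\sharp$ exists, and then $\kappa^+$ is inaccessible in $L$. In that case (H) gives $\mu<\kappa^+$, and Theorem~\ref{thm:B} produces only $\kappa$ branches.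

The branches of our tree are not constructible, but they are \emph{indexed} by constructible sets. We take a family $\mathcal G$ of elementary submodels of $L_\mu$ of size less than $\kappa$, arranged in $\kappa$ levels so that the models on one level have the same transitive collapse. Each $x\in L_\mu$ leaves a trace $c_x$, the sequence of its images in these collapses, and the tree consists of the initial segments of the traces. A single branch carries too little information to prove that it is a trace. The set of all branches carries enough: in an outer model $W$ with $\operatorname{cf}^W(\kappa)>\omega$, the branches, compared coordinatewise, form a well-founded model $L_{\mu^*}$, and $x\mapsto c_x$ is an elementary embedding $L_\mu\to L_{\mu^*}$ that fixes every ordinal up to $\kappa$. Hypothesis (H) leaves no room for such an embedding other than the identity, so every branch is a trace.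

Section~\ref{sec:background} recalls the background, and Section~\ref{sec:traces} introduces traces and works out three small cases. Sections~\ref{sec:systems}--\ref{sec:number} define sealing systems and turn a sealing system into the required trees; they do not use $\kappa^{<\kappa}=\kappa$. Section~\ref{sec:forcing} forces a sealing system and completes the proof of Theorem~\ref{thm:B}.

\section{Background}\label{sec:background}

\subsection{Outer models, clubs and forcing}
An \emph{outer model} is a transitive model $W\supseteq V$ of ZFC with the same ordinals as $V$. Every set-generic extension is an outer model. In an outer model, $\kappa$ need not be a cardinal. We write $[T]^W$ for the set of branches of $T$ in $W$.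

An ordinal $\alpha>0$ is a \emph{limit point} of a set $X$ of ordinals if $\sup(X\cap\alpha)=\alpha$. A set $X\subseteq\kappa$ is \emph{closed} if it contains its limit points below $\kappa$, and \emph{club} if it is closed and unbounded in $\kappa$. The limit points below $\kappa$ of a club form a club. Fodor's lemma states that if $\nu$ is regular and uncountable, $S\subseteq\nu$ is stationary and $r(\xi)<\xi$ for all $\xi\in S$, then $r$ is constant on a stationary, hence unbounded, subset of $S$.

A forcing is \emph{$\kappa$-closed} if every decreasing sequence of length less than $\kappa$ has a lower bound; such a forcing adds no sequences of ordinals of length less than $\kappa$, so it preserves all cardinals up to $\kappa$ and the regularity of $\kappa$. A forcing is \emph{$\kappa^+$-c.c.}\ if every antichain has size at most $\kappa$; such a forcing preserves all cardinals from $\kappa^+$ on. The $\Delta$-system lemma states that if $\kappa^{<\kappa}=\kappa$, then any family of $\kappa^+$ distinct sets of size less than $\kappa$ has a subfamily of size $\kappa^+$ whose pairwise intersections are all equal to one set $R$.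

\subsection{The constructible universe}
Let $\mathrm{ZF}^-$ be ZF without the power set axiom. We use the following standard facts.
\begin{enumerate}
\item[(L1)] The model $L$ and its levels $L_\gamma$ are the same in all outer models, and $L\models\mathrm{GCH}$. In particular an uncountable regular limit cardinal of $L$ is inaccessible in $L$.
\item[(L2)] Every transitive set model of $\mathrm{ZF}^-+V=L$ is $L_\nu$ for some ordinal $\nu$. A fixed formula defines, in every such model, a well-order $<_L$ of the universe.
\item[(L3)] If $\mu$ is an uncountable regular cardinal of $L$, then $L_\mu=(H_\mu)^L$. So $L_\mu\models\mathrm{ZF}^-+V=L$; every $x\in L_\mu$ has, in $L_\mu$, a bijection with an ordinal below $\mu$; every constructible function $s\colon\eta\to\delta$ with $\eta,\delta<\mu$ is in $L_\mu$; and the cardinals of $L_\mu$ are exactly the $L$-cardinals below $\mu$.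
\item[(L4)] An $L$-cardinal $\gamma$ is a cardinal in every $L_\nu$ with $\nu>\gamma$, because $L_\nu\subseteq L$.
\end{enumerate}
We also use the Mostowski collapse: a well-founded extensional structure $(X,E)$ has a unique isomorphism onto a transitive set with the relation $\in$. Consequently there is at most one isomorphism between two such structures.

\subsection{Small models}
From now on $\kappa$ is uncountable and regular, and $\mu$, $\chi$ satisfy (H). As a successor cardinal of $L$, $\mu$ is regular in $L$, so (L3) applies. Let
\[
\mathcal S=\{N\prec L_\mu:\ |N|<\kappa,\ \kappa\in N,\ N\cap\kappa\in\kappa\}.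
\]
The members of $\mathcal S$ need not be constructible. For $N\in\mathcal S$, the ordinal $\operatorname{ht}N=N\cap\kappa$ is the \emph{height} of $N$, and $\pi_N\colon N\to\bar N$ is the transitive collapse. For $\mathcal G\subseteq\mathcal S$ let $\operatorname{ht}[\mathcal G]=\{\operatorname{ht}N:N\in\mathcal G\}$. If $M,N\in\mathcal S$ have the same height and $\bar M=\bar N$, let
\[
\sigma_{MN}=\pi_N^{-1}\circ\pi_M\colon M\to N ,
\]
the unique isomorphism from $M$ onto $N$.

\begin{lemma}\label{lem:small}
\begin{enumerate}
\item[(a)] If $N\in\mathcal S$, then $\bar N=L_\nu$ for some $\nu<\kappa$, $\pi_N(\xi)=\xi$ for $\xi<\operatorname{ht}N$, and $\pi_N(\kappa)=\operatorname{ht}N$.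
\item[(b)] Every $A\subseteq L_\mu$ with $|A|<\kappa$ is included in a member of $\mathcal S$.
\item[(c)] If $M\subseteq N$ are in $\mathcal S$, then $M\prec N$ and $\operatorname{ht}M\le\operatorname{ht}N$.
\item[(d)] The union of a nonempty $\subseteq$-chain of fewer than $\kappa$ members of $\mathcal S$ is in $\mathcal S$, and its height is the supremum of their heights.
\item[(e)] Let $M,N\in\mathcal S$ have the same height and the same collapse, and let $\sigma=\sigma_{MN}$. Then $\sigma$ fixes $\kappa$ and every ordinal below $\operatorname{ht}M$. If $K\in\mathcal S$ and $K\subseteq M$, then $\sigma[K]\in\mathcal S$, $\operatorname{ht}\sigma[K]=\operatorname{ht}K$, and $\pi_{\sigma[K]}(\sigma(x))=\pi_K(x)$ for all $x\in K$.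
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (L2), $\bar N=L_\nu$, and $|\nu|\le|N|<\kappa$. The set $\operatorname{ht}N$ is a transitive subset of $N$, so $\pi_N$ fixes its elements, and $\pi_N(\kappa)=\pi_N[N\cap\kappa]=\operatorname{ht}N$.

(b) Let $A_0$ be the Skolem hull of $A\cup\{\kappa\}$ in $L_\mu$, and let $A_{n+1}$ be the Skolem hull of $A_n\cup\sup(A_n\cap\kappa)$. Since $\kappa$ is uncountable and regular, each $A_n$ has size less than $\kappa$, and so does $N=\bigcup_nA_n\prec L_\mu$. The set $N\cap\kappa$ is an initial segment of $\kappa$ of size less than $\kappa$, so it is an element of $\kappa$.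

(c) Both $M$ and $N$ are elementary in $L_\mu$, and $M\cap\kappa\subseteq N\cap\kappa$.

(d) The union of a chain of elementary submodels is elementary, and its size and height are less than $\kappa$ by regularity.

(e) The first claim follows from (a). By (c), $K\prec M$, so $\sigma[K]\prec N\prec L_\mu$, and $\kappa=\sigma(\kappa)\in\sigma[K]$. Since $\sigma(x)\in\kappa$ if and only if $x\in\kappa$, we get $\sigma[K]\cap\kappa=\sigma[K\cap\kappa]=K\cap\kappa$. Finally, $\pi_{\sigma[K]}\circ(\sigma\restriction K)$ is an isomorphism of $K$ onto a transitive set, so it is $\pi_K$.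
\end{proof}

\section{Traces and three small cases}\label{sec:traces}

We want to record a point $x\in L_\mu$ at height $\alpha$ by its image $\pi_N(x)$, where $N$ is a model of height $\alpha$ that contains $x$. If $x$ lies in two such models $M$ and $N$ with the same collapse, then $\pi_M(x)=\pi_N(x)$ means $\sigma_{MN}(x)=x$. This dictates the first definition.

\begin{definition}
Two models $M,N\in\mathcal S$ are \emph{twins} if they have the same height and the same collapse, and $\sigma_{MN}$ is the identity on $M\cap N$.
\end{definition}

Let $\mathcal G\subseteq\mathcal S$ be a family in which any two members of the same height are twins, and let $C=\operatorname{ht}[\mathcal G]$. For $\alpha\in C$ let $\bar N_\alpha$ be the common collapse of the members of $\mathcal G$ of height $\alpha$. Let $*=\kappa$; by Lemma~\ref{lem:small}(a), this is not an element of any $\bar N_\alpha$. The \emph{trace} of $x\in L_\mu$ is the function $c_x$ on $C$ given by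
\[
c_x(\alpha)=\begin{cases}\pi_N(x)&\text{if $x\in N$ for some $N\in\mathcal G$ of height $\alpha$,}\\ *&\text{otherwise.}\end{cases}
\]
Let $c_*$ be the constant function on $C$ with value $*$. (This symbol is reserved for the constant function; the trace of the ordinal $\kappa$ is written $c_\kappa$.) By Lemma~\ref{lem:small}(a),
\begin{equation}\label{eq:lowtraces}
c_\kappa(\alpha)=\alpha\ \text{ for all }\alpha\in C,\qquad c_\xi(\alpha)=\xi\ \text{ for all }\xi<\alpha\in C .
\end{equation}
For a function $c$ on $C$ and $\alpha\in C$ we write $c\restriction(\alpha+1)$ for the restriction of $c$ to $C\cap(\alpha+1)$. Let $T_{\mathcal G}$ be the set of all $c_*\restriction(\alpha+1)$ and all $c_x\restriction(\alpha+1)$, for $x\in L_\mu$ and $\alpha\in C$, ordered by inclusion. It is a tree. If $\alpha$ is the $i$-th element of $C$, then level $i$ consists of the nodes with domain $C\cap(\alpha+1)$; we call them the nodes \emph{at $\alpha$}, and we call $t(\alpha)$ the \emph{last value} of such a node $t$. When $C$ is unbounded in $\kappa$, we identify a branch with its union, that is, with a function $B$ on $C$ such that $B\restriction(\alpha+1)\in T_{\mathcal G}$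 for all $\alpha\in C$.

\begin{example}[A chain]\label{ex:chain}
Suppose $|\mu|=\kappa$, and let $L_\mu=\{x_i:i<\kappa\}$. By Lemma~\ref{lem:small}(b) and (d) there is a chain $\mathcal G=\{N_i:i<\kappa\}$ in $\mathcal S$ with $N_i\cup\{x_i,\operatorname{ht}N_i\}\subseteq N_{i+1}$ and unions at limits. There is one model at each height. Let $B\ne c_*$ be a branch in any outer model, say $B(\alpha)=\pi_N(x)$ with $N\in\mathcal G$ of height $\alpha$. For $\beta\ge\alpha$ in $C$ there is $y$ with $B\restriction(\beta+1)=c_y\restriction(\beta+1)$; then $y\in N$ and $\pi_N(y)=\pi_N(x)$, so $y=x$. Thus $B=c_x$. The tree is a comb: it splits only along $c_*$. As in $T_{\mathrm{fin}}$, each branch is named by a node. A chain of $\kappa$ small models covers only $\kappa$ points, so for more branches we need several models of the same height.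
\end{example}

\begin{example}[Twins under a common model]\label{ex:twins}
Let $M_0\neq M_1$ be twins of height $\alpha$, let $\sigma=\sigma_{M_0M_1}$ and $R=M_0\cap M_1$, and let $N\in\mathcal S$ include $M_0\cup M_1\cup\{\alpha\}$, so that $\beta=\operatorname{ht}N>\alpha$. For $\mathcal G=\{M_0,M_1,N\}$ the tree has two levels, shown in Figure~\ref{fig:twins}. Let $a\in\bar N_\alpha$ and $x=\pi_{M_0}^{-1}(a)$. The points whose trace at $\alpha$ is $a$ are $x$ and $\sigma(x)$, so the node with last value $a$ has the successors with last values $\pi_N(x)$ and $\pi_N(\sigma(x))$. If $x\in R$ these coincide. If $x\notin R$, then $x\notin M_1$, so $x\ne\sigma(x)$ and the node splits. The points of $N\setminus(M_0\cup M_1)$ give new successors of the node with last value $*$. Twins therefore create splitting away from $c_*$, and they let many points of $L_\mu$ share one node.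

Now add a model $K\subseteq M_0$ of height $\gamma<\alpha$, and let $x\in K\setminus R$. Then $\sigma(x)\notin M_0$: otherwise $\sigma(x)\in R$, so $\sigma(\sigma(x))=\sigma(x)$ and $x=\sigma(x)\in R$. Hence $c_{\sigma(x)}(\gamma)=*\ne c_x(\gamma)$, although $c_{\sigma(x)}(\alpha)=c_x(\alpha)$. A node is no longer determined by its last value, and we lose the bound on the size of the levels. The cure is to copy $K$: if $\sigma[K]$ is also in the family, then $c_{\sigma(x)}(\gamma)=\pi_{\sigma[K]}(\sigma(x))=\pi_K(x)=c_x(\gamma)$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9, every node/.style={font=\small}]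
\draw[rounded corners] (-2.6,-1.4) rectangle (2.6,1.4);
\node at (-2.25,1.1) {$N$};
\draw (-0.7,0) ellipse (1.4 and 0.9);
\draw (0.7,0) ellipse (1.4 and 0.9);
\node at (-1.3,0.45) {$M_0$};
\node at (1.3,0.45) {$M_1$};
\fill (-1.4,-0.1) circle (1.3pt) node[below] {$x$};
\fill (0,-0.1) circle (1.3pt) node[below] {$r$};
\fill (1.4,-0.1) circle (1.3pt) node[below] {$\sigma x$};
\fill (2.1,-1.05) circle (1.3pt) node[left] {$z$};
\node (a1) at (4.2,-0.9) {$*$};
\node (a2) at (5.9,-0.9) {$\pi_{M_0}(r)$};
\node (a3) at (7.8,-0.9) {$\pi_{M_0}(x)$};
\node (b1) at (3.7,0.9) {$*$};
\node (b2) at (4.7,0.9) {$\pi_N(z)$};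
\node (b3) at (5.9,0.9) {$\pi_N(r)$};
\node (b4) at (7.1,0.9) {$\pi_N(x)$};
\node (b5) at (8.5,0.9) {$\pi_N(\sigma x)$};
\draw (a1)--(b1) (a1)--(b2) (a2)--(b3) (a3)--(b4) (a3)--(b5);
\node at (9.7,-0.9) {$\alpha$};
\node at (9.7,0.9) {$\beta$};
\end{tikzpicture}
\caption{Left: twins $M_0$, $M_1$ of height $\alpha$ with isomorphism $\sigma$, inside a model $N$ of height $\beta$. Right: part of the resulting tree, each node labeled by its last value. The points $x$ and $\sigma x$ share a node at $\alpha$ and separate at $\beta$; a point $r$ of $M_0\cap M_1$ does not split; a point $z$ outside both twins first appears at $\beta$.}\label{fig:twins}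
\end{figure}

With twins at unboundedly many heights, the argument of Example~\ref{ex:chain} breaks down. A branch $B$ agrees up to each $\alpha$ with some trace $c_{x_\alpha}$, but the point $x_\alpha$ may change unboundedly often, and no single $x$ is in sight. This is how a new branch could appear. Our plan is to show that the branches other than $c_*$ form a model $L_{\mu^*}$ into which $L_\mu$ embeds by $x\mapsto c_x$, and that the embedding is onto. The third example shows the last step in the smallest case. It rests on one observation. Let $j\colon L_\mu\to L_{\mu^*}$ be elementary.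
\begin{enumerate}
\item[$(\star)$] If $s\in L_\mu$ is a function with domain $\eta$ and $j$ fixes every ordinal $\le\eta$, then $j(s)$ is a function with domain $\eta$ and $j(s)(i)=j(s)(j(i))=j(s(i))$ for all $i<\eta$.
\end{enumerate}

\begin{example}[Rigidity for $\mu=(\kappa^+)^L$]\label{ex:rigid}
Let $\mu=(\kappa^+)^L$, and let $j\colon L_\mu\to L_{\mu^*}$ be elementary, in any outer model, with $j(\xi)=\xi$ for $\xi\le\kappa$. Every nonempty $x\in L_\mu$ is the range of some $s\colon\kappa\to x$ in $L_\mu$. By $(\star)$, $j(x)=\{j(y):y\in x\}$, so $j(x)=x$ by $\in$-induction, and $\mu\le\mu^*$. Moreover $\kappa$ is the largest cardinal of $L_\mu$, so $\kappa=j(\kappa)$ is the largest cardinal of $L_{\mu^*}$. If $\mu<\mu^*$, then $\mu$ is a larger cardinal of $L_{\mu^*}$ by (L4). So $\mu^*=\mu$ and $j$ is onto.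
\end{example}

For larger $\mu$ one has to climb through the $L$-cardinals between $\kappa$ and $\mu$; this is Lemma~\ref{lem:rigid}.

\section{Sealing systems and their trees}\label{sec:systems}

Example~\ref{ex:twins} suggests the first of the following three conditions on a family $\mathcal G\subseteq\mathcal S$. The second lets us interpolate between two models at every available height, and the third is continuity at limit heights. Both hold in a continuous chain, and they will replace linearity.
\begin{enumerate}
\item[(S1)] If $M,N\in\mathcal G$ have the same height, then they are twins, and $\sigma_{MN}[K]\in\mathcal G$ for every $K\in\mathcal G$ with $K\subseteq M$.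
\item[(S2)] If $K\subseteq N$ are in $\mathcal G$, $\beta\in\operatorname{ht}[\mathcal G]$ and $\operatorname{ht}K<\beta<\operatorname{ht}N$, then there is $M\in\mathcal G$ of height $\beta$ with $K\subseteq M\subseteq N$.
\item[(S3)] If $N\in\mathcal G$ and $\operatorname{ht}N$ is a limit point of $\operatorname{ht}[\mathcal G]$, then every finite subset of $N$ is included in some $M\in\mathcal G$ with $M\subsetneq N$.
\end{enumerate}
A family that satisfies (S1)--(S3) is \emph{coherent}.

\begin{lemma}\label{lem:strict}
If $\mathcal G$ satisfies \textup{(S1)} and $M\subsetneq N$ are in $\mathcal G$, then $\operatorname{ht}M<\operatorname{ht}N$.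
\end{lemma}

\begin{proof}
We have $\operatorname{ht}M\le\operatorname{ht}N$. Suppose the heights are equal. Then $\sigma=\sigma_{NM}\colon N\to M$ is injective and the identity on $M$. For $x\in N$ we have $\sigma(x)\in M$, so $\sigma(\sigma(x))=\sigma(x)$ and $x=\sigma(x)\in M$. Thus $M=N$, a contradiction.
\end{proof}

\begin{definition}
A \emph{sealing system} is a coherent family $\mathcal G\subseteq\mathcal S$ such that $\mathcal G$ is directed under $\subseteq$, $\bigcup\mathcal G=L_\mu$, and $C=\operatorname{ht}[\mathcal G]$ is club in $\kappa$.
\end{definition}

By directedness, every finite subset of $L_\mu$ is included in a member of a sealing system. The chain of Example~\ref{ex:chain} is a sealing system. For the rest of this section, $\mathcal G$ is a sealing system and $C=\operatorname{ht}[\mathcal G]$. The phrase ``for all large $\alpha$'' means ``for all $\alpha\in C$ above some ordinal less than $\kappa$''. The next lemma moves models up and down.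

\begin{lemma}\label{lem:updown}
\begin{enumerate}
\item[(a)] If $K\in\mathcal G$, $\beta\in C$ and $\beta>\operatorname{ht}K$, then there is $M\in\mathcal G$ of height $\beta$ with $K\subseteq M$. Hence for every finite $F\subseteq L_\mu$ and all large $\alpha$ there is $N\in\mathcal G$ of height $\alpha$ with $F\subseteq N$.
\item[(b)] If $K,N\in\mathcal G$, $\operatorname{ht}K<\operatorname{ht}N$ and $x\in K\cap N$, then there is $K'\in\mathcal G$ with $x\in K'\subseteq N$ and $\operatorname{ht}K'=\operatorname{ht}K$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take $N_1\in\mathcal G$ of height greater than $\beta$ and $N^*\in\mathcal G$ with $K\cup N_1\subseteq N^*$. Then $\operatorname{ht}K<\beta<\operatorname{ht}N^*$, and (S2) applies to $K\subseteq N^*$. For the second claim, start from some $K\in\mathcal G$ with $F\subseteq K$.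

(b) Take $N^*\in\mathcal G$ with $K\cup N\subseteq N^*$. If $\operatorname{ht}N^*=\operatorname{ht}N$, then $N=N^*$ by Lemma~\ref{lem:strict}, and $K'=K$ works. Otherwise $\operatorname{ht}K<\operatorname{ht}N<\operatorname{ht}N^*$, and (S2) gives $M\in\mathcal G$ with $K\subseteq M$ and $\operatorname{ht}M=\operatorname{ht}N$. Let $K'=\sigma_{MN}[K]\subseteq N$. It is in $\mathcal G$ by (S1) and has the height of $K$. Since $x\in M\cap N$, we have $x=\sigma_{MN}(x)\in K'$.
\end{proof}

By part (a), for each $x\in L_\mu$ the set $\{\alpha\in C:c_x(\alpha)\neq*\}$ is a nonempty final segment of $C$. Part (b) shows that the last value of a node determines the node.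

\begin{lemma}\label{lem:last}
If $x,y\in L_\mu$, $\alpha\in C$ and $c_x(\alpha)=c_y(\alpha)\neq*$, then $c_x\restriction(\alpha+1)=c_y\restriction(\alpha+1)$.
\end{lemma}

\begin{proof}
Let $N,N'\in\mathcal G$ have height $\alpha$ with $x\in N$, $y\in N'$. Then $\pi_N(x)=\pi_{N'}(y)$, so $\sigma(x)=y$ for $\sigma=\sigma_{NN'}$. Let $\beta\in C\cap\alpha$. If $c_x(\beta)\ne*$, then $x$ lies in a member of $\mathcal G$ of height $\beta$, and Lemma~\ref{lem:updown}(b) gives $K'\in\mathcal G$ of height $\beta$ with $x\in K'\subseteq N$. Then $y\in\sigma[K']\in\mathcal G$ by (S1), and $c_y(\beta)=\pi_{\sigma[K']}(\sigma(x))=\pi_{K'}(x)=c_x(\beta)$ by Lemma~\ref{lem:small}(e). If $c_y(\beta)\neq*$, exchange the roles of $x$ and $y$. In the remaining case both values are $*$.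
\end{proof}

\begin{proposition}\label{prop:tree}
The tree $T_{\mathcal G}$ has height $\kappa$ and the following properties.
\begin{enumerate}
\item[(a)] For $\alpha\in C$ and $a\in\bar N_\alpha\cup\{*\}$ there is exactly one node at $\alpha$ with last value $a$. If $a=*$, it is $c_*\restriction(\alpha+1)$. If $a=\pi_N(x)$ with $N\in\mathcal G$ of height $\alpha$, it is $c_x\restriction(\alpha+1)$. In particular all levels have size less than $\kappa$.
\item[(b)] Every node has extensions at all higher levels.
\item[(c)] At every limit level, distinct nodes have distinct sets of predecessors.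
\item[(d)] The functions $c_*$ and $c_x$, $x\in L_\mu$, are pairwise distinct branches.
\end{enumerate}
\end{proposition}

\begin{proof}
The height is $\kappa$ because $C$ has order type $\kappa$.

(a) The stated nodes have last value $a$. A node with last value $*$ is constantly $*$, because each trace differs from $*$ on a final segment of $C$. For $a\ne*$, uniqueness is Lemma~\ref{lem:last}. So the level at $\alpha$ has size at most $|\bar N_\alpha|+1<\kappa$.

(b) Every node is an initial segment of $c_*$ or of some $c_x$.

(c) Let $i$ be a limit ordinal and let $\alpha$ be the $i$-th element of $C$. Since $C$ is closed, $\alpha$ is the supremum of the earlier elements, so it is a limit point of $C$. Let $s\neq t$ be nodes at $\alpha$; by (a), $s(\alpha)\ne t(\alpha)$. We find $\beta\in C\cap\alpha$ with $s(\beta)\neq t(\beta)$; then the predecessors $s\restriction(\beta+1)$ and $t\restriction(\beta+1)$ differ. Fix $N\in\mathcal G$ of height $\alpha$. Suppose first that neither last value is $*$. Then $s=c_x\restriction(\alpha+1)$ and $t=c_y\restriction(\alpha+1)$ for the distinct points $x=\pi_N^{-1}(s(\alpha))$ and $y=\pi_N^{-1}(t(\alpha))$. By (S3)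 there is $M\in\mathcal G$ with $x,y\in M\subsetneq N$, and $\beta=\operatorname{ht}M<\alpha$ by Lemma~\ref{lem:strict}. Then $s(\beta)=\pi_M(x)\ne\pi_M(y)=t(\beta)$. Suppose next that, say, $t(\alpha)=*$. Then $t$ is constantly $*$. With $x$ as before, (S3) gives $M\in\mathcal G$ with $x\in M\subsetneq N$, and $s(\beta)=\pi_M(x)\neq*$ for $\beta=\operatorname{ht}M<\alpha$.

(d) They are branches by the definition of $T_{\mathcal G}$. If $x\neq y$, some $M\in\mathcal G$ contains both, and then $c_x$, $c_y$, $c_*$ take three different values at $\operatorname{ht}M$.
\end{proof}

\section{Branches in outer models}\label{sec:branches}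

\begin{theorem}\label{thm:sealed}
Let $\mathcal G\in V$ be a sealing system and let $W$ be an outer model with $\operatorname{cf}^W(\kappa)>\omega$. Then $[T_{\mathcal G}]^W=\{c_x:x\in L_\mu\}\cup\{c_*\}\subseteq V$.
\end{theorem}

In this section we fix $\mathcal G$ and $W$ and work in $W$. The conditions (S1)--(S3) and the results of Section~\ref{sec:systems} quantify only over $\mathcal G$, $C$, $T_{\mathcal G}$ and finite subsets of $L_\mu$, so they remain true in $W$. The set of limit points of $C$ remains closed and unbounded in $\kappa$, and (H) holds in $W$ by (L1). Let $\mathfrak B=[T_{\mathcal G}]^W\setminus\{c_*\}$. For $B\in\mathfrak B$ let $\delta_B$ be the least $\alpha\in C$ with $B(\alpha)\ne*$.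

\begin{lemma}\label{lem:basicbranch}
Let $B,B'\in\mathfrak B$.
\begin{enumerate}
\item[(a)] If $\alpha\in C$ and $\alpha\ge\delta_B$, then $B(\alpha)\in\bar N_\alpha$, and $B\restriction(\alpha+1)=c_x\restriction(\alpha+1)$ for every $N\in\mathcal G$ of height $\alpha$ and $x=\pi_N^{-1}(B(\alpha))$.
\item[(b)] If $B\ne B'$, then $B(\alpha)\ne B'(\alpha)$ for all large $\alpha$.
\end{enumerate}
\end{lemma}

\begin{proof}
Both parts follow from Proposition~\ref{prop:tree}(a). For (a), the node $B\restriction(\alpha+1)$ is not constantly $*$, so its last value is in $\bar N_\alpha$. For (b), if $B(\gamma)\neq B'(\gamma)$ and $\alpha\ge\gamma$, then $B\restriction(\alpha+1)$ and $B'\restriction(\alpha+1)$ are distinct nodes at $\alpha$, so their last values differ.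
\end{proof}

\subsection{Lifting finitely many branches at once}
To make $\mathfrak B$ into a structure, we need the first-order properties of a tuple $B_1(\beta),\dots,B_k(\beta)$ in $\bar N_\beta$ to stabilize as $\beta$ grows. They do if the tuples at $\beta<\beta'$ are the images of one tuple of points in two models $M'\subseteq M''$ of $\mathcal G$. For a single branch this follows from Lemma~\ref{lem:updown}(b). For two branches that lemma gives two models of height $\beta$, and they may be distinct twins: in Figure~\ref{fig:twins}, no model of height $\alpha$ contains both $x$ and $\sigma x$. We show that this obstacle disappears above some height. This is the place where continuity (S3) meets the assumption $\operatorname{cf}(\kappa)>\omega$.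

\begin{lemma}\label{lem:lift}
Let $k\geq0$ and $B_1,\dots,B_k\in\mathfrak B$. There is $\beta_0<\kappa$ such that for all $\beta,\beta'\in C$ with $\beta_0<\beta<\beta'$ there are $M'\subseteq M''$ in $\mathcal G$ of heights $\beta$, $\beta'$ and $x_1,\dots,x_k\in M'$ with $B_i(\beta)=\pi_{M'}(x_i)$ and $B_i(\beta')=\pi_{M''}(x_i)$ for all $i$.
\end{lemma}

\begin{proof}
Let $\delta<\kappa$ be at least all $\delta_{B_i}$, and let $D_0$ be the set of limit points of $C$ in the interval $(\delta,\kappa)$; it is closed, unbounded in $\kappa$, and included in $C$. For $\alpha\in D_0$ choose $N_\alpha\in\mathcal G$ of height $\alpha$, let $x_i^\alpha=\pi_{N_\alpha}^{-1}(B_i(\alpha))$, and use (S3) to choose $M_\alpha\in\mathcal G$ with $x^\alpha_1,\dots,x^\alpha_k\in M_\alpha\subsetneq N_\alpha$. Let $g(\alpha)=\operatorname{ht}M_\alpha$; then $g(\alpha)<\alpha$ by Lemma~\ref{lem:strict}.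

We claim that $g$ is bounded on an unbounded subset of $D_0$. As $\kappa$ need not be regular in $W$, we apply Fodor's lemma on $\nu=\operatorname{cf}(\kappa)>\omega$. Fix a cofinal sequence $\langle\gamma_\xi:\xi<\nu\rangle$ in $\kappa$. Let $\kappa_0=\min D_0$, let $\kappa_{\xi+1}$ be the least element of $D_0$ above $\kappa_\xi$ and $\gamma_\xi$, and take suprema at limits $\xi<\nu$; these are below $\kappa$, so they are in $D_0$. The sequence $\langle\kappa_\xi:\xi<\nu\rangle$ is increasing, continuous and cofinal in $\kappa$. For limit $\xi<\nu$ we have $g(\kappa_\xi)<\kappa_\xi=\sup_{\zeta<\xi}\kappa_\zeta$, so the least $\zeta$ with $g(\kappa_\xi)\le\kappa_\zeta$ is less than $\xi$. By Fodor's lemma this $\zeta$ has a constant value $\zeta_0$ for all $\xi$ in an unbounded set $S\subseteq\nu$. Let $\beta_0=\kappa_{\zeta_0}$ and $D=\{\kappa_\xi:\xi\in S\}$. Then $D$ is unbounded in $\kappa$ and $g(\alpha)\le\beta_0$ for $\alpha\in D$.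

Let $\beta_0<\beta<\beta'$ in $C$. Pick $\alpha\in D$ above $\beta'$ and let $x_i=x_i^\alpha$. Then $\operatorname{ht}M_\alpha<\beta<\beta'<\operatorname{ht}N_\alpha$. By (S2) there is $M''\in\mathcal G$ of height $\beta'$ with $M_\alpha\subseteq M''\subseteq N_\alpha$, and by (S2) again there is $M'\in\mathcal G$ of height $\beta$ with $M_\alpha\subseteq M'\subseteq M''$. By Lemma~\ref{lem:basicbranch}(a), $B_i\restriction(\alpha+1)=c_{x_i}\restriction(\alpha+1)$, so $B_i(\beta)=\pi_{M'}(x_i)$ and $B_i(\beta')=\pi_{M''}(x_i)$.
\end{proof}

In the situation of Lemma~\ref{lem:lift}, consider the map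
\begin{equation}\label{eq:f}
f=\pi_{M''}\circ\pi_{M'}^{-1}\colon\bar N_\beta\to\bar N_{\beta'}.
\end{equation}
It is elementary because $M'\prec M''$, it is the identity on $\beta$ by Lemma~\ref{lem:small}(a), and $f(B_i(\beta))=B_i(\beta')$. Hence for every formula $\varphi$, the truth value of $\bar N_\beta\models\varphi[B_1(\beta),\dots,B_k(\beta)]$ is the same for all $\beta\in C$ above $\beta_0$. We call this \emph{eventual constancy}. The maps $f$ depend on the tuple of branches and need not commute, so we do not form a direct limit.

\subsection{The model of branches}
For $B,B'\in\mathfrak B$ let $B\mathrel{E}B'$ if $B(\beta)\in B'(\beta)$ for all large $\beta$, and let $\mathfrak M=(\mathfrak B,E)$. This is a substructure of the product of the models $\bar N_\beta$ modulo the filter of co-bounded sets. Eventual constancy makes the filter act like an ultrafilter on $\mathfrak B$. For the quantifier step of the analog of \L o\'s's theorem, an arbitrary choice of witnesses $w_\beta\in\bar N_\beta$ is not enough, because the witnesses must lie on a branch. The definable well-order provides witnesses that do.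

\begin{lemma}\label{lem:los}
For every formula $\varphi$ and $\vec B=(B_1,\dots,B_k)$ from $\mathfrak B$,
\[
\mathfrak M\models\varphi[\vec B]\quad\text{if and only if}\quad\bar N_\beta\models\varphi[\vec B(\beta)]\ \text{ for all large }\beta .
\]
\end{lemma}

\begin{proof}
We use induction on $\varphi$. The case of $\in$ is the definition of $E$, and the case of $=$ is Lemma~\ref{lem:basicbranch}(b). Conjunction holds because two final segments of $C$ intersect in a final segment. For negation, eventual constancy says that $\bar N_\beta\models\psi[\vec B(\beta)]$ fails to hold for all large $\beta$ exactly if $\bar N_\beta\models\neg\psi[\vec B(\beta)]$ for all large $\beta$. Let $\varphi$ be $\exists w\,\psi$. If $\mathfrak M\models\psi[B,\vec B]$, then by induction $B(\beta)$ is a witness in $\bar N_\beta$ for all large $\beta$.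

Conversely, assume $\bar N_\beta\models\exists w\,\psi[w,\vec B(\beta)]$ for all large $\beta$. Take $\beta_0$ from Lemma~\ref{lem:lift} for $\vec B$, enlarged so that this holds for all $\beta\in C$ above $\beta_0$. For such $\beta$ let $w_\beta$ be the $<_L$-least witness in $\bar N_\beta$, and let $t_\beta$ be the node at $\beta$ with last value $w_\beta$. We show $t_\beta\subseteq t_{\beta'}$ for $\beta_0<\beta<\beta'$. Let $M'\subseteq M''$ and $\vec x$ be as in Lemma~\ref{lem:lift}. Then $M'\models\exists w\,\psi[w,\vec x]$, so $L_\mu\models\exists w\,\psi[w,\vec x]$; let $w$ be the $<_L$-least witness in $L_\mu$. It is definable from $\vec x$, so $w\in M'\subseteq M''$, and it is the least witness in both models. The collapses preserve this, so $c_w(\beta)=\pi_{M'}(w)=w_\beta$ and $c_w(\beta')=\pi_{M''}(w)=w_{\beta'}$. By Proposition~\ref{prop:tree}(a), $t_\beta=c_w\restriction(\beta+1)\subseteq c_w\restriction(\beta'+1)=t_{\beta'}$.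

The union of the nodes $t_\beta$ is a branch $B\in\mathfrak B$ with $B(\beta)=w_\beta$ for all $\beta\in C$ above $\beta_0$. By induction $\mathfrak M\models\psi[B,\vec B]$.
\end{proof}

\begin{lemma}\label{lem:collapse}
There are an ordinal $\mu^*$ and an isomorphism $B\mapsto[B]$ of $\mathfrak M$ onto $L_{\mu^*}$. The map $j\colon L_\mu\to L_{\mu^*}$, $j(x)=[c_x]$, is elementary, and $j(\xi)=\xi$ for all $\xi\le\kappa$.
\end{lemma}

\begin{proof}
\emph{The collapse.} Suppose $B_{n+1}\mathrel{E}B_n$ for all $n<\omega$. Choose $\beta_n<\kappa$ with $B_{n+1}(\beta)\in B_n(\beta)$ for all $\beta\in C$ above $\beta_n$. Since $\operatorname{cf}(\kappa)>\omega$, some $\beta\in C$ lies above all $\beta_n$, and $\langle B_n(\beta):n<\omega\rangle$ is an infinite $\in$-descending sequence. So $\mathfrak M$ is well-founded. Each $\bar N_\beta$ is elementarily equivalent to $L_\mu$, so by Lemma~\ref{lem:los} for sentences, $\mathfrak M$ is elementarily equivalent to $L_\mu$. Thus $\mathfrak M$ is extensional, and its collapse is a transitive model of $\mathrm{ZF}^-+V=L$, which is some $L_{\mu^*}$ by (L2).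

\emph{Elementarity.} Let $L_\mu\models\varphi[x_1,\dots,x_k]$. By Lemma~\ref{lem:updown}(a), for all large $\alpha$ there is $N\in\mathcal G$ of height $\alpha$ that contains all $x_i$. Then $c_{x_i}(\alpha)=\pi_N(x_i)$ and $\bar N_\alpha\models\varphi[c_{x_1}(\alpha),\dots,c_{x_k}(\alpha)]$. By Lemma~\ref{lem:los}, $L_{\mu^*}\models\varphi[j(x_1),\dots,j(x_k)]$. As $\varphi$ is arbitrary, $j$ is elementary.

\emph{Ordinals up to $\kappa$.} Every element of $j(\kappa)$ has the form $[B]$ with $B\mathrel{E}c_\kappa$. By \eqref{eq:lowtraces}, $B(\beta)<\beta$ for all large $\beta$. For large $\beta<\beta'$, the map $f$ of \eqref{eq:f} for the branch $B$ is the identity on $\beta$, so $B(\beta')=f(B(\beta))=B(\beta)$. Hence $B$ is eventually constant with some value $\xi<\kappa$. By \eqref{eq:lowtraces}, so is $c_\xi$, and $B=c_\xi$ by Lemma~\ref{lem:basicbranch}(b). Thus $j(\kappa)=\{j(\xi):\xi<\kappa\}$, and $j\restriction\kappa$ is an order isomorphism of $\kappa$ onto the ordinal $j(\kappa)$. So $j(\kappa)=\kappa$ and $j\restriction\kappa$ is the identity.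
\end{proof}

\subsection{Rigidity of $L_\mu$}
The next lemma extends Example~\ref{ex:rigid} and contains the only use of (H) beyond the regularity of $\mu$ in $L$. The absence of inaccessible cardinals excludes a least ordinal moved by $j$, and the fact that $\mu$ is a successor excludes a proper elementary end-extension $L_\mu\prec L_{\mu^*}$.

\begin{lemma}\label{lem:rigid}
Let $j\colon L_\mu\to L_{\mu^*}$ be elementary with $j(\xi)=\xi$ for all $\xi\le\kappa$. Then $\mu^*=\mu$ and $j$ is the identity.
\end{lemma}

\begin{proof}
\emph{Step 1: $j$ fixes every $\delta<\mu$.} By induction, let $\kappa<\delta<\mu$ and assume that $j$ fixes all ordinals below $\delta$. The ordinal $j(\delta)$ includes $j[\delta]=\delta$, so we must show $j(\delta)\le\delta$.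

Suppose first that $\delta$ is not a regular cardinal of $L$. Then there are $\eta<\delta$ and a constructible $s\colon\eta\to\delta$ such that every $\gamma<\delta$ satisfies $\gamma\le s(i)$ for some $i<\eta$: take a surjection if $\delta$ is not an $L$-cardinal, and a cofinal map if $\delta$ is a singular $L$-cardinal. By (L3), $s\in L_\mu$. By $(\star)$, $j(s)(i)=j(s(i))=s(i)$ for $i<\eta$. By elementarity every $\gamma<j(\delta)$ satisfies $\gamma\le j(s)(i)=s(i)<\delta$ for some $i<\eta$. So $j(\delta)\le\delta$.

Suppose now that $\delta$ is a regular cardinal of $L$. By (H) and (L1) it is not a limit cardinal of $L$, so $\delta=(\eta^+)^L$ for an $L$-cardinal $\eta<\delta$. By (L3), $L_\mu$ has no cardinal strictly between $\eta$ and $\delta$, so $L_{\mu^*}$ has no cardinal strictly between $j(\eta)=\eta$ and $j(\delta)$. If $\delta<j(\delta)$, then $\delta$ is such a cardinal by (L4). So $j(\delta)\le\delta$. (For Theorem~\ref{thm:A}, this case occurs only for $\delta=\kappa^+$.)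

\emph{Step 2: $j(x)=x$ for all $x\in L_\mu$.} By (L3) there is a bijection $s\colon\eta\to x$ in $L_\mu$ with $\eta<\mu$. By Step~1 and $(\star)$, $j(x)$ is the range of $j(s)$, which is $\{j(y):y\in x\}$. Now use $\in$-induction. In particular $\mu\le\mu^*$.

\emph{Step 3: $\mu^*=\mu$.} By (L3), $\chi$ is the largest cardinal of $L_\mu$, so $\chi=j(\chi)$ is the largest cardinal of $L_{\mu^*}$. If $\mu<\mu^*$, then $\mu>\chi$ is a cardinal of $L_{\mu^*}$ by (L4), a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sealed}]
The functions $c_*$ and $c_x$ are branches and belong to $V$. Let $B\in\mathfrak B$ and $x=[B]$. By Lemmas~\ref{lem:collapse} and~\ref{lem:rigid}, $x\in L_{\mu^*}=L_\mu$ and $[c_x]=j(x)=x=[B]$. The collapse is injective, so $B=c_x$.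
\end{proof}

\section{Prescribing the number of branches}\label{sec:number}

The tree $T_{\mathcal G}$ has $|L_\mu|=|\mu|$ branches. It remains to obtain smaller numbers of branches and to make the tree normal.

For $\theta<\mu$, the natural candidate is the subtree formed by the traces of the ordinals below $\theta$. We must make sure that no other trace $c_x$ is a limit of these. If $c_x(\alpha)=c_y(\alpha)$ with $y<\theta$, then $y=\sigma_{NN'}(x)$ for twins $N\ni x$ and $N'\ni y$, and we can conclude $x<\theta$ if both twins contain $\theta$. So we first discard the models that do not contain $\theta$.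

\begin{lemma}\label{lem:theta}
If $\mathcal G$ is a sealing system and $\theta<\mu$ is an ordinal, then $\mathcal G^\theta=\{N\in\mathcal G:\theta\in N\}$ is a sealing system.
\end{lemma}

\begin{proof}
(S1): Let $M,N\in\mathcal G^\theta$ have equal height and let $K\in\mathcal G^\theta$, $K\subseteq M$. Then $M,N$ are twins, $\sigma_{MN}[K]\in\mathcal G$, and $\theta=\sigma_{MN}(\theta)\in\sigma_{MN}[K]$ because $\theta\in M\cap N$. (S2): The model $M\in\mathcal G$ given by (S2) for $\mathcal G$ includes $K$, so it contains $\theta$. (S3): A limit point of $\operatorname{ht}[\mathcal G^\theta]$ is a limit point of $C$; apply (S3) for $\mathcal G$ to the given finite set together with $\theta$. An upper bound in $\mathcal G$ of two members of $\mathcal G^\theta$ contains $\theta$, so $\mathcal G^\theta$ is directed. For $x\in L_\mu$, some member of $\mathcal G$ includes $\{x,\theta\}$, so $\bigcup\mathcal G^\theta=L_\mu$. By Lemma~\ref{lem:updown}(a), $\operatorname{ht}[\mathcal G^\theta]$ is a nonempty final segment of $C$, hence club.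
\end{proof}

\begin{proposition}\label{prop:final}
Let $\mathcal G$ be a sealing system and let $\theta$ be a cardinal with $\kappa\le\theta\le|\mu|$. There is a $\kappa$-tree $T$ with exactly $\theta$ branches such that $[T]^W\subseteq V$ for every outer model $W$ with $\operatorname{cf}^W(\kappa)>\omega$.
\end{proposition}

\begin{proof}
Below, $W$ is an arbitrary outer model with $\operatorname{cf}^W(\kappa)>\omega$; the case $W=V$ is included.

\emph{Step 1: a tree $U$ with $\theta$ branches.} We find a tree $U$ of height $\kappa$ with levels of size less than $\kappa$, with properties (c) and (d) of normality, with $[U]^W=[U]^V$, and with exactly $\theta$ branches. If $\theta=|\mu|$, let $U=T_{\mathcal G}$ and use Proposition~\ref{prop:tree} and Theorem~\ref{thm:sealed}.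

Let $\theta<|\mu|$. Form traces and the tree from the sealing system $\mathcal G^\theta$, and let $U\subseteq T_{\mathcal G^\theta}$ consist of the nodes $c_*\restriction(\alpha+1)$ and $c_y\restriction(\alpha+1)$ for $y<\theta$ and $\alpha\in\operatorname{ht}[\mathcal G^\theta]$. Then $U$ is downward closed, so its nodes have the same predecessors as in $T_{\mathcal G^\theta}$; the bound on the levels and (d) are inherited. Property (c) holds because each node lies on $c_*$ or on some $c_y$, $y<\theta$, and these are branches of $U$. Conversely, a branch of $U$ in $W$ is a branch of $T_{\mathcal G^\theta}$, so by Theorem~\ref{thm:sealed} it is $c_*$ or $c_x$ for some $x\in L_\mu$. In the second case pick $\alpha$ with $c_x(\alpha)\neq*$. Since $c_x\restriction(\alpha+1)\in U$, there is $y<\theta$ with $c_x(\alpha)=c_y(\alpha)$. Take $N\ni x$ and $N'\ni y$ in $\mathcal G^\theta$ of height $\alpha$. Then $\sigma_{NN'}(x)=y\in\theta=\sigma_{NN'}(\theta)$, so $x\in\theta$. Thus $[U]^W=\{c_y:y<\theta\}\cup\{c_*\}$, a set in $V$ of size $\theta$.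

\emph{Step 2: root and splitting.} The lowest level of $U$ has several nodes, and some nodes, such as those on $c_\xi$ above a small ordinal $\xi$, may fail to split. Let $U^+$ be $U$ with one new node below all others. Level $i$ of $U$ becomes level $1+i$ of $U^+$. Since $1+i$ is a limit ordinal exactly if $i$ is, and then $1+i=i$, the tree $U^+$ keeps (c) and (d), and its branches correspond to those of $U$. Let
\[
T=\{(t,x):t\in U^+,\ x\in T_{\mathrm{fin}},\ \text{$t$ and $x$ are on the same level}\},
\]
with the coordinatewise order. Level $i$ of $T$ is the product of the $i$-th levels, so it has size less than $\kappa$, and level $0$ is a single root. A node $(t,x)$ has at least two immediate successors, because $x$ has two and $t$ has at least one. It extends to all higher levels because $t$ and $x$ do. Two distinct nodes at a limit level differ in some coordinate, and the predecessors in that coordinate differ at some lower level. So $T$ is a $\kappa$-tree.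

The two projections of a branch of $T$ are branches of $U^+$ and $T_{\mathrm{fin}}$, and each pair of such branches comes from exactly one branch of $T$, which is defined from the pair level by level. In $W$, all branches of $U^+$ lie in $V$ by Step~1, and all branches of $T_{\mathrm{fin}}$ lie in $V$ by Example~\ref{ex:fin}. Hence $[T]^W\subseteq V$, and $T$ has $\theta\cdot\kappa=\theta$ branches.
\end{proof}

\section{Forcing a sealing system}\label{sec:forcing}

In this section we assume $\kappa^{<\kappa}=\kappa$; it is used only in Lemma~\ref{lem:cc}. A member $N$ of a sealing system determines the piece $\{M\in\mathcal G:M\subseteq N\}$, and by directedness $\mathcal G$ is the directed union of these pieces. We force with small families that look like such pieces, ordered so that a stronger condition never changes the piece below an earlier top model.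

\begin{definition}
A \emph{condition} is a coherent family $p\subseteq\mathcal S$ with $|p|<\kappa$ such that $\operatorname{ht}[p]$ is closed and $p$ has a $\subseteq$-largest element $N_p\in p$. Let $q\le p$ if $N_p\in q$ and $p=\{M\in q:M\subseteq N_p\}$. Let $\mathbb P$ be the set of conditions with this order.
\end{definition}

For $N\in\mathcal S$, the set $\{N\}$ is a condition; a weakest condition may be added formally. The relation is reflexive. It is antisymmetric because $q\le p$ implies $p\subseteq q$. It is transitive: if $r\le q\le p$, then $N_p\in q\subseteq r$, and since $N_p\subseteq N_q$, every $M\in r$ with $M\subseteq N_p$ is in $q$ and hence in $p$.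

A stronger condition may add new twins at old heights. It cannot add new heights below the old top.

\begin{lemma}\label{lem:endext}
If $q\le p$, then $\operatorname{ht}[q]\cap(\operatorname{ht}N_p+1)=\operatorname{ht}[p]$. If moreover $q\neq p$, then $\operatorname{ht}N_p<\operatorname{ht}N_q$.
\end{lemma}

\begin{proof}
Let $q\ne p$. If $N_q=N_p$, then $p=\{M\in q:M\subseteq N_q\}=q$. So $N_p\subsetneq N_q$, and Lemma~\ref{lem:strict} gives the second claim. In the first claim, $\supseteq$ holds because $p\subseteq q$ and $N_p$ has the largest height in $p$. Let $M\in q$ with $\operatorname{ht}M<\operatorname{ht}N_p$. By (S2) for $M\subseteq N_q$ there is $M_1\in q$ of height $\operatorname{ht}N_p$ with $M\subseteq M_1$. By (S1), $\sigma_{M_1N_p}[M]\in q$. This model is a subset of $N_p$, so it is in $p$, and it has the height of $M$.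
\end{proof}

Both density and the chain condition require putting a new top model over a given family, as in Example~\ref{ex:twins}.

\begin{lemma}\label{lem:cap}
Let $u\subseteq\mathcal S$ be coherent with $|u|<\kappa$. Assume that $\operatorname{ht}[u]$ is closed with largest element $\alpha$, and that every member of $u$ is included in a member of $u$ of height $\alpha$. Let $A\subseteq L_\mu$ with $|A|<\kappa$. There is $N\in\mathcal S$ of height greater than $\alpha$ such that $A\subseteq N$ and $q=u\cup\{N\}$ is a condition with $N_q=N$.
\end{lemma}

\begin{proof}
By regularity $|\bigcup u|<\kappa$, so Lemma~\ref{lem:small}(b) gives $N\in\mathcal S$ with $\bigcup u\cup A\cup\{\alpha\}\subseteq N$. Since $\alpha\in N\cap\kappa$, we have $\operatorname{ht}N>\alpha$. So $N$ is the only member of $q$ of its height and is not a subset of any member of $u$.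

(S1): For the pair $N,N$ the isomorphism is the identity. If $M,M'\in u$ have the same height and $K\in q$, $K\subseteq M$, then $K\in u$, and (S1) for $u$ applies.

(S2): Let $K\subseteq P$ be in $q$, $\beta\in\operatorname{ht}[q]$, $\operatorname{ht}K<\beta<\operatorname{ht}P$. Then $K\in u$ and $\beta\in\operatorname{ht}[u]$, since both heights are below $\operatorname{ht}N$. If $P\in u$, use (S2) for $u$. If $P=N$, take $P'\in u$ of height $\alpha$ with $K\subseteq P'$. If $\beta=\alpha$, the model $P'$ works; if $\beta<\alpha$, use (S2) for $u$ and $K\subseteq P'$.

(S3) and closedness: For $\gamma\le\operatorname{ht}N$ we have $\operatorname{ht}[q]\cap\gamma=\operatorname{ht}[u]\cap\gamma$. So $\operatorname{ht}[q]$ and $\operatorname{ht}[u]$ have the same limit points. These lie in $\operatorname{ht}[u]$, so $\operatorname{ht}[q]$ is closed, $\operatorname{ht}N$ is not a limit point, and (S3) for members of $u$ follows from (S3) for $u$.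
\end{proof}

\begin{lemma}\label{lem:dense}
For every condition $p$, every $A\subseteq L_\mu$ with $|A|<\kappa$ and every $\zeta<\kappa$ there is $q\le p$ with $A\subseteq N_q$ and $\operatorname{ht}N_q>\zeta$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:cap} to $u=p$, $\alpha=\operatorname{ht}N_p$ and the set $A\cup\{\zeta\}$. Then $q=p\cup\{N\}\le p$ because $N\not\subseteq N_p$, and $\zeta\in N\cap\kappa$.
\end{proof}

At limit stages the new top is the union of the earlier tops. This choice is what produces the continuity (S3) and keeps the set of heights closed.

\begin{lemma}\label{lem:closed}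
$\mathbb P$ is $\kappa$-closed.
\end{lemma}

\begin{proof}
Let $\langle p_i:i<\eta\rangle$ be decreasing, where $\eta<\kappa$ is a limit ordinal, and write $N_i=N_{p_i}$. If the sequence is eventually constant, its eventual value is a lower bound. So assume it is not. The sets $p_i$ and the models $N_i$ increase under inclusion, and by Lemma~\ref{lem:endext} the heights $\operatorname{ht}N_i$ are not eventually constant. Let $N=\bigcup_iN_i$ and $p=\bigcup_ip_i\cup\{N\}$. By Lemma~\ref{lem:small}(d), $N\in\mathcal S$ and $\operatorname{ht}N=\sup_i\operatorname{ht}N_i$, which is larger than the height of every other member of $p$. Also $|p|<\kappa$, and $N$ is the largest element of $p$. For every $i<\eta$: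
\begin{enumerate}
\item[$(\dagger)$] If $K\in p$ and $K\subseteq N_i$, then $K\in p_i$.
\item[$(\ddagger)$] $\operatorname{ht}[p]\cap(\operatorname{ht}N_i+1)=\operatorname{ht}[p_i]$.
\end{enumerate}
For $(\dagger)$, $K\neq N$ because of heights, so $K\in p_k$ for some $k\ge i$, and $p_k\le p_i$. For $(\ddagger)$, an element of the left side is in $\operatorname{ht}[p_k]$ for some $k\geq i$, and Lemma~\ref{lem:endext} applies.

(S1): The model $N$ is alone at its height. Two other members $M,M'$ of the same height lie in a common $p_i$, and every $K\in p$ with $K\subseteq M$ lies in $p_i$ by $(\dagger)$.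

(S2): Let $K\subseteq P$ be in $p$, $\beta\in\operatorname{ht}[p]$, $\operatorname{ht}K<\beta<\operatorname{ht}P$. If $P\in p_i$, then $K\in p_i$ by $(\dagger)$ and $\beta\in\operatorname{ht}[p_i]$ by $(\ddagger)$, and (S2) for $p_i$ applies. If $P=N$, choose $i$ with $K\in p_i$ and $\beta<\operatorname{ht}N_i$. Then $\beta\in\operatorname{ht}[p_i]$ by $(\ddagger)$, and (S2) for $p_i$ applies to $K\subseteq N_i$.

(S3): A finite subset of $N$ is included in some $N_i\subsetneq N$. If $M\in p_i$ and $\operatorname{ht}M$ is a limit point of $\operatorname{ht}[p]$, then it is a limit point of $\operatorname{ht}[p_i]$ by $(\ddagger)$, and (S3) for $p_i$ applies.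

Closedness: A limit point $\gamma$ of $\operatorname{ht}[p]$ satisfies $\gamma\le\operatorname{ht}N$. If $\gamma<\operatorname{ht}N$, then $\gamma\le\operatorname{ht}N_i$ for some $i$, so $\gamma$ is a limit point of $\operatorname{ht}[p_i]$ by $(\ddagger)$ and belongs to it.

So $p$ is a condition, and $p\le p_i$ for all $i$ by $(\dagger)$.
\end{proof}

The chain condition comes from the fact that a condition is compatible with a copy of itself along a pair of twins. The point to check is (S1) for a pair of models taken from the two different sides.

\begin{lemma}\label{lem:amalg}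
Let $p,p'$ be conditions such that $N_p$ and $N_{p'}$ are twins, and $p'=\{\sigma[M]:M\in p\}$ for $\sigma=\sigma_{N_pN_{p'}}$. Then $p$ and $p'$ are compatible.
\end{lemma}

\begin{proof}
Let $R=N_p\cap N_{p'}$, let $\alpha$ be the common height of $N_p$ and $N_{p'}$, and let $u=p\cup p'$. Both $\sigma$ and $\sigma^{-1}$ are the identity on $R$, so the hypotheses are symmetric in $p$ and $p'$. By Lemma~\ref{lem:small}(e), $\operatorname{ht}[p]=\operatorname{ht}[p']=\operatorname{ht}[u]$. We first note:
\begin{enumerate}
\item[$(\S)$] If $K\in u$ and $K\subseteq N_p$, then $K\in p$; if $K\in u$ and $K\subseteq N_{p'}$, then $K\in p'$.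
\end{enumerate}
Indeed, if $K\in p'$ and $K\subseteq N_p$, then $K\subseteq R$, so $K=\sigma^{-1}[K]\in p$. The second claim is symmetric.

(S1) for $u$: If $M,M'$ are both in $p$, then any $K\in u$ with $K\subseteq M$ is in $p$ by $(\S)$, and (S1) for $p$ applies; likewise for $p'$. Let $M\in p$ and $M'\in p'$ have the same height, and let $M_1=\sigma[M]\in p'$. Then $M_1$ has the height of $M$, so $M_1$ and $M'$ are twins. The map $\sigma_{M_1M'}\circ(\sigma\restriction M)$ is an isomorphism of $M$ onto $M'$, so $\bar M=\bar M'$ and this map is $\sigma_{MM'}$. If $a\in M\cap M'$, then $a\in R$, so $a=\sigma(a)\in M_1\cap M'$ and $\sigma_{MM'}(a)=\sigma_{M_1M'}(a)=a$. If $K\in u$ and $K\subseteq M$, then $K\in p$ by $(\S)$, so $\sigma[K]\in p'$ and $\sigma[K]\subseteq M_1$; by (S1) for $p'$ we get $\sigma_{MM'}[K]=\sigma_{M_1M'}[\sigma[K]]\in p'$. The case $M\in p'$, $M'\in p$ is symmetric.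

(S2) and (S3) for $u$: If $K\subseteq P$ are in $u$ and $P\in p$, then $K\in p$ by $(\S)$, and (S2) for $p$ applies because $\operatorname{ht}[u]=\operatorname{ht}[p]$. For the same reason (S3) for $P\in p$ follows from (S3) for $p$. The case $P\in p'$ is symmetric.

The set $\operatorname{ht}[u]$ is closed with largest element $\alpha$, and every member of $u$ is included in $N_p$ or $N_{p'}$. Lemma~\ref{lem:cap} gives a condition $q=u\cup\{N\}$ with $\operatorname{ht}N>\alpha$. By $(\S)$ and heights, $q\le p$ and $q\le p'$.
\end{proof}

\begin{lemma}\label{lem:cc}
$\mathbb P$ is $\kappa^+$-c.c.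
\end{lemma}

\begin{proof}
Let $\langle p_\xi:\xi<\kappa^+\rangle$ be distinct conditions, and write $N_\xi=N_{p_\xi}$, $\pi_\xi=\pi_{N_\xi}$. We thin out the sequence three times, keeping $\kappa^+$ terms each time.

First, consider the pair $(\bar N_\xi,\{\pi_\xi[M]:M\in p_\xi\})$. There are at most $\kappa$ possibilities for $\bar N_\xi=L_\nu$, $\nu<\kappa$. Each such $L_\nu$ has at most $\kappa^{<\kappa}=\kappa$ subsets, so there are at most $\kappa^{<\kappa}=\kappa$ families of fewer than $\kappa$ subsets. So we may assume that the pair has a constant value $(\bar N,\mathcal A)$. Then $p_\xi=\{\pi_\xi^{-1}[X]:X\in\mathcal A\}$ is determined by $N_\xi$, so the models $N_\xi$ are distinct. Second, by the $\Delta$-system lemma we may assume $N_\xi\cap N_\zeta=R$ for all $\xi\ne\zeta$. Third, there are at most $|\bar N|^{|R|}\le\kappa$ functions from $R$ to $\bar N$, so we may assume that $\pi_\xi\restriction R$ does not depend on $\xi$.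

Fix $\xi\ne\zeta$. Since $\kappa\in R$, we have $\operatorname{ht}N_\xi=\pi_\xi(\kappa)=\pi_\zeta(\kappa)=\operatorname{ht}N_\zeta$. The map $\sigma=\pi_\zeta^{-1}\circ\pi_\xi$ is the identity on $R$, so $N_\xi$ and $N_\zeta$ are twins. Also $\{\sigma[M]:M\in p_\xi\}=\{\pi_\zeta^{-1}[X]:X\in\mathcal A\}=p_\zeta$. By Lemma~\ref{lem:amalg}, $p_\xi$ and $p_\zeta$ are compatible.
\end{proof}

\begin{lemma}\label{lem:generic}
If $G\subseteq\mathbb P$ is generic over $V$, then $\mathcal G=\bigcup G$ is a sealing system in $V[G]$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:closed}, $\kappa$ is regular and uncountable in $V[G]$, and $\mathcal G\subseteq\mathcal S^V\subseteq\mathcal S^{V[G]}$. Since $G$ is a filter and $q\le p$ implies $p\subseteq q$, any finitely many members of $\mathcal G$ lie in a common $q\in G$, and they are subsets of $N_q\in\mathcal G$. So $\mathcal G$ is directed, and (S1) for $\mathcal G$ follows from (S1) for conditions. Let $C=\operatorname{ht}[\mathcal G]$. For $p\in G$ we have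
\begin{equation}\label{eq:genheights}
C\cap(\operatorname{ht}N_p+1)=\operatorname{ht}[p]:
\end{equation}
an element of the left side is in $\operatorname{ht}[q]$ for some $q\in G$ with $q\le p$, and Lemma~\ref{lem:endext} applies.

For (S2), let $K\subseteq N$ be in $\mathcal G$, $\beta\in C$, $\operatorname{ht}K<\beta<\operatorname{ht}N$. Take $q\in G$ with $K,N\in q$. Then $\beta\in\operatorname{ht}[q]$ by \eqref{eq:genheights}, and (S2) for $q$ applies. For (S3), let $N\in q\in G$ and let $\operatorname{ht}N$ be a limit point of $C$. By \eqref{eq:genheights} it is a limit point of $\operatorname{ht}[q]$, and (S3) for $q$ applies. By Lemma~\ref{lem:dense} and genericity, $\bigcup\mathcal G=L_\mu$ and $C$ is unbounded in $\kappa$. If $\gamma<\kappa$ is a limit point of $C$, take $p\in G$ with $\operatorname{ht}N_p\geq\gamma$. By \eqref{eq:genheights}, $\gamma$ is a limit point of the closed set $\operatorname{ht}[p]$, so $\gamma\in C$.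
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The forcing $\mathbb P$ is $\kappa$-closed and $\kappa^+$-c.c.\ by Lemmas~\ref{lem:closed} and~\ref{lem:cc}, so it preserves all cardinals, and $\kappa$ stays regular and uncountable. Let $G$ be generic. Hypothesis (H) concerns only $L$, so it holds in $V[G]$ by (L1). Hence Sections~\ref{sec:background}--\ref{sec:number} apply with $V[G]$ as the ground model. By Lemma~\ref{lem:generic} there is a sealing system in $V[G]$. For every cardinal $\theta$ with $\kappa\le\theta\le|\mu|$, Proposition~\ref{prop:final} gives a $\kappa$-tree $T\in V[G]$ with exactly $\theta$ branches such that $[T]^W\subseteq V[G]$ for every outer model $W$ of $V[G]$ with $\operatorname{cf}^W(\kappa)>\omega$. Set-generic extensions of $V[G]$ are outer models, so $T$ is strongly sealed in $V[G]$.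
\end{proof}

\begin{thebibliography}{1}
\bibitem{HM} Yair Hayut and Sandra M\"uller, \emph{Perfect Subtree Property for Weakly Compact Cardinals}, arXiv:1910.05159 (2019).
\end{thebibliography}
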